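\title{The dominating number of an uncountable regular cardinal is at most its reaping number}

\begin{abstract}
We prove in ZFC that $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$ for every uncountable regular cardinal $\kappa$: any family of fewer than $\mathfrak d(\kappa)$ subsets of $\kappa$ of size $\kappa$ is split by a single set. More strongly, one partition of $\kappa$ into $\kappa$ pieces cuts every member of such a family into $\kappa$ pieces of size $\kappa$. For successor $\kappa$ this characterizes $\mathfrak d(\kappa)$ in terms of eventually different functions. The proof uses clubs, the well-foundedness of the ordinals and the pigeonhole principle, and no cardinal arithmetic. We also show that the inequality can be strict with an arbitrary gap.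
\end{abstract}

\section{Introduction}

Throughout, $\kappa$ is an uncountable regular cardinal, $\kappa^\kappa$ is the set of functions from $\kappa$ to $\kappa$, and $[\kappa]^\kappa$ is the set of subsets of $\kappa$ of size $\kappa$.

For $f,g\in\kappa^\kappa$ write $g\le^*f$ if $|\{\alpha<\kappa:f(\alpha)<g(\alpha)\}|<\kappa$. A family $\mathcal D\subseteq\kappa^\kappa$ is \emph{dominating} if for every $g\in\kappa^\kappa$ there is $f\in\mathcal D$ with $g\le^*f$, and the \emph{dominating number} $\mathfrak d(\kappa)$ is the least size of a dominating family. It measures how many growth rates are needed to outrun every function. We shall use it from below: given fewer than $\mathfrak d(\kappa)$ functions, a single $g$ exceeds each of them at $\kappa$ many places.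

A set $B$ \emph{splits} a set $A$ if $|A\cap B|=|A\setminus B|=\kappa$. The \emph{reaping number} $\mathfrak r(\kappa)$ is the least size of a family $\mathcal R\subseteq[\kappa]^\kappa$ such that no single $B\subseteq\kappa$ splits every member of $\mathcal R$. It measures how many sets are needed to decide every $B\subseteq\kappa$, where $A$ decides $B$ if all but fewer than $\kappa$ points of $A$ lie on one side of $B$. The family $[\kappa]^\kappa$ decides every $B$, because one of $B$ and $\kappa\setminus B$ has size $\kappa$. So does every base $\mathcal R$ of an ultrafilter $U\subseteq[\kappa]^\kappa$, because one of $B$ and $\kappa\setminus B$ lies in $U$ and so contains a member of $\mathcal R$.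

Both numbers are at most $2^\kappa$, and both exceed $\kappa$ by diagonalization. Given functions $f_i$ for $i<\kappa$, put $g(\alpha)=\sup_{i\le\alpha}(f_i(\alpha)+1)$, which is below $\kappa$ by regularity; then $f_i(\alpha)<g(\alpha)$ for all $\alpha\ge i$, so
\begin{equation}\label{eq:dbig}
\mathfrak d(\kappa)>\kappa .
\end{equation}
Given at most $\kappa$ sets in $[\kappa]^\kappa$, list them as $\langle A_i:i<\kappa\rangle$ with each set occurring $\kappa$ times, and at stage $i$ choose two points $x_i\ne y_i$ of $A_i$ not chosen before; then $\{x_i:i<\kappa\}$ splits every set on the list. Hence $\mathfrak d(\kappa)=\mathfrak r(\kappa)=\kappa^+$ if $2^\kappa=\kappa^+$, and it is natural to ask how the two numbers compare when $2^\kappa$ is larger.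

The same definitions make sense for $\kappa=\omega$, and there the dominating number can be the larger one: in the Miller model $\mathfrak r=\mathfrak u=\aleph_1<\mathfrak d=\aleph_2$, where $\mathfrak u$ is the least size of a base of a nonprincipal ultrafilter on $\omega$ \cite[\S 11.9]{Blass}. By analogy one would guess that $\mathfrak r(\kappa)<\mathfrak d(\kappa)$ is consistent for uncountable $\kappa$ too. On the other hand, Raghavan and Shelah proved that $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$ for all regular $\kappa\ge\beth_\omega$, where $\beth_0=\omega$, $\beth_{n+1}=2^{\beth_n}$ and $\beth_\omega=\sup_n\beth_n$. This hypothesis excludes $\aleph_1$, and indeed every $\aleph_n$ with $n<\omega$. The question that we answer comes from the paper of Fischer and Soukup \cite{FS}: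
\begin{quote}
Does $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$ hold for every uncountable regular cardinal $\kappa$, or is its failure consistent for some such $\kappa$?
\end{quote}
The inequality always holds.

\begin{theorem}[ZFC]\label{thm:main}
If $\mathcal A\subseteq[\kappa]^\kappa$ and $|\mathcal A|<\mathfrak d(\kappa)$, then a single set $B\subseteq\kappa$ splits every member of $\mathcal A$. Hence $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$.
\end{theorem}

Two pieces can be improved to $\kappa$ pieces.

\begin{theorem}[ZFC]\label{thm:full}
If $\mathcal A\subseteq[\kappa]^\kappa$ and $|\mathcal A|<\mathfrak d(\kappa)$, then there is $h:\kappa\to\kappa$ such that $|A\cap h^{-1}(\xi)|=\kappa$ for all $A\in\mathcal A$ and all $\xi<\kappa$.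
\end{theorem}

\begin{corollary}[ZFC]\label{cor:evdiff}
If $\kappa$ is a successor cardinal, then $\mathfrak d(\kappa)$ equals the least size of a family $F\subseteq\kappa^\kappa$ such that for every $h\in\kappa^\kappa$ there is $g\in F$ with $|\{\alpha<\kappa:g(\alpha)=h(\alpha)\}|<\kappa$.
\end{corollary}

The inequality of Theorem~\ref{thm:main} can be strict, with an arbitrary gap.

\begin{theorem}\label{thm:gap}
Assume GCH, and let $\kappa<\theta\le\lambda$ be cardinals with $\mathrm{cf}(\theta),\mathrm{cf}(\lambda)>\kappa$. Some cofinality-preserving forcing extension satisfies $\mathfrak d(\kappa)=\theta$ and $\mathfrak r(\kappa)=2^\kappa=\lambda$.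
\end{theorem}

Section~\ref{sec:rect} isolates the idea of Theorem~\ref{thm:main} in a model case. Sections~\ref{sec:clubs} and~\ref{sec:unb} build the two tools that reduce the general case to the model case, and Section~\ref{sec:main} carries out the reduction. The other three results are proved in Sections~\ref{sec:full}--\ref{sec:forcing}; only Section~\ref{sec:forcing} uses forcing.

\medskip
\noindent\emph{Conventions.} A set is \emph{small} if it has size less than $\kappa$. Since $\kappa$ is regular, a subset of $\kappa$ is small exactly when it is bounded, and a union of fewer than $\kappa$ small sets is small. We refer to the last fact as \emph{pigeonhole}: if a set of size $\kappa$ is covered by fewer than $\kappa$ sets, then one of them contains $\kappa$ of its points.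

\section{Cutting rectangles by thresholds}\label{sec:rect}

The recursion that gave $\mathfrak r(\kappa)>\kappa$ visits the sets one at a time, and a recursion of length $\kappa$ cannot visit more than $\kappa$ sets. For a larger family we need a rule that cuts all sets at once without looking at them individually. Such a rule will come from a property weaker than splitting.

\begin{definition}
Let $\lambda\le\kappa$ be a limit ordinal and $A\in[\kappa]^\kappa$. A function $k:\kappa\to\lambda$ is \emph{essentially unbounded on $A$} if $|\{\alpha\in A:k(\alpha)>i\}|=\kappa$ for every $i<\lambda$.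
\end{definition}

We think of $k$ as a coloring. When there are fewer than $\kappa$ colors, the property says that $A$ takes cofinally many colors $\kappa$ times each.

\begin{lemma}\label{lem:fibers}
Let $\lambda<\kappa$ be a limit ordinal and let $k:\kappa\to\lambda$ be essentially unbounded on $A$. Then $\{j<\lambda:|A\cap k^{-1}(j)|=\kappa\}$ is unbounded in $\lambda$.
\end{lemma}

\begin{proof}
Given $i<\lambda$, the set $\{\alpha\in A:k(\alpha)>i\}$ has size $\kappa$ and is the union of the fewer than $\kappa$ sets $A\cap k^{-1}(j)$ with $i<j<\lambda$. By pigeonhole one of these has size $\kappa$.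
\end{proof}

Suppose that $\pi:\kappa\to\omega$ is essentially unbounded on every member of a family $\mathcal A$. As $\omega<\kappa$, Lemma~\ref{lem:fibers} shows that each set $N_A=\{n:|A\cap\pi^{-1}(n)|=\kappa\}$ is infinite. The first attempt at a splitting set is $\pi^{-1}[X]$ for some $X\subseteq\omega$. It splits $A$ exactly when $N_A$ meets both $X$ and $\omega\setminus X$: if it does, both sides contain a large fiber of $A$, and if, say, $N_A\cap X=\emptyset$, then $A\cap\pi^{-1}[X]$ is a countable union of small sets. But the sets $N_A$ may run through all infinite subsets of $\omega$, and then $X$ or $\omega\setminus X$ is one of them. No fixed set of colors works; the set of colors put into $B$ must change as we move up through $\kappa$.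

The model case shows how. Work in $\kappa\times\omega$, and consider \emph{rectangles} $G\times N$ with $G\in[\kappa]^\kappa$ and $N\subseteq\omega$ infinite. In each column $\{\xi\}\times\omega$ we cut at a threshold $t(\xi)$. The point is that a threshold separates an infinite set $N$ as soon as it is at least $\min N$: it can be too low, but it can never be too high.

\begin{lemma}\label{lem:threshold}
Let $G\in[\kappa]^\kappa$, let $t:\kappa\to\omega$ be essentially unbounded on $G$, and let $B_t=\{(\xi,n)\in\kappa\times\omega:n>t(\xi)\}$. Then $B_t$ splits $G\times N$ for every infinite $N\subseteq\omega$.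
\end{lemma}

\begin{proof}
Let $n_0=\min N$. There are $\kappa$ many $\xi\in G$ with $t(\xi)\ge n_0$, and for each of them $(\xi,n_0)\in(G\times N)\setminus B_t$. For every $\xi\in G$ there is $n\in N$ with $n>t(\xi)$, since $N$ is infinite, and then $(\xi,n)\in(G\times N)\cap B_t$. Points in different columns are different, so both sets have size $\kappa$.
\end{proof}

\begin{example}
Every ordinal $\xi<\kappa$ is uniquely of the form $\omega\cdot\eta+m$ with $m<\omega$; put $t(\xi)=m$. Then $t$ takes every value $\kappa$ times, so the single set $B_t$ splits all rectangles $\kappa\times N$ with $N$ infinite, although no set $\kappa\times X$ does. For $N=\{5,6,7,\dots\}$ the columns $\xi=\omega\cdot\eta+m$ with $m<5$ contribute nothing to $(\kappa\times N)\setminus B_t$, while every other column contributes $(\xi,5)$. The hypothesis on $t$ cannot be dropped: if $t(\xi)\le m$ for all but fewer than $\kappa$ many $\xi\in G$ and $N=\omega\setminus(m+1)$, then $(G\times N)\setminus B_t$ is small.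
\end{example}

So splitting a family of rectangles $G\times N$ requires only an essentially unbounded function on the sets $G$, whatever the sets $N$ are. Two tasks remain: to produce essentially unbounded functions into $\omega$ for any fewer than $\mathfrak d(\kappa)$ sets, and to find a map $p:\kappa\to\kappa\times\omega$ under which the image of every $A\in\mathcal A$ contains a rectangle. The columns will be the intervals between consecutive points of a club.

\section{Clubs and their blocks}\label{sec:clubs}

A set $C\subseteq\kappa$ is a \emph{club} if it is unbounded in $\kappa$ and contains $\sup X$ for every nonempty bounded $X\subseteq C$. We use two textbook facts, both of which need $\kappa$ to be regular and uncountable.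
\begin{itemize}
\item[(C1)] The intersection of fewer than $\kappa$ clubs is a club.
\item[(C2)] For $g\in\kappa^\kappa$, the set of \emph{closure points} $\{\delta<\kappa:g(\beta)<\delta\text{ for all }\beta<\delta\}$ is a club containing $0$.
\end{itemize}
For unboundedness in (C2), start from any $\delta_0$, choose $\delta_{n+1}>\delta_n$ above all $g(\beta)$ with $\beta<\delta_n$, and take $\sup_n\delta_n$, which is below $\kappa$ because $\kappa$ has uncountable cofinality.

Let $C$ be a club with $0\in C$. For $\delta\in C$ let $\delta^{+C}=\min(C\setminus(\delta+1))$ be the next element of $C$, and call the interval $[\delta,\delta^{+C})$ the \emph{block} of $C$ at $\delta$. For $\alpha<\kappa$ let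
\[
\lfloor\alpha\rfloor_C=\max\bigl(C\cap(\alpha+1)\bigr);
\]
the maximum exists because $C\cap(\alpha+1)$ is nonempty and bounded and $C$ is closed. The blocks partition $\kappa$, and $\lfloor\alpha\rfloor_C=\delta$ exactly when $\alpha$ lies in the block at $\delta$. If $\alpha\ge\gamma\in C$, then $\lfloor\alpha\rfloor_C\ge\gamma$. Therefore the \emph{projection} $\lfloor A\rfloor_C=\{\lfloor\alpha\rfloor_C:\alpha\in A\}$ of a set $A\in[\kappa]^\kappa$ is unbounded, and so has size $\kappa$.

The next lemma is the only place in Sections~\ref{sec:clubs}--\ref{sec:full} where the definition of $\mathfrak d(\kappa)$ is used. It translates growth of functions into length of blocks: if each of fewer than $\mathfrak d(\kappa)$ parties asks, at each $\beta$, that a block starting at $\beta$ be long enough to meet a short list of unbounded sets, then one club satisfies every party $\kappa$ many times.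

\begin{lemma}[Capturing]\label{lem:capture}
Let $J$ be a set with $|J|<\mathfrak d(\kappa)$, and for $j\in J$ and $\beta<\kappa$ let $\mathcal S_j(\beta)$ be a family of fewer than $\kappa$ unbounded subsets of $\kappa$. There is a club $C\ni0$ such that for every $j\in J$ there are $\kappa$ many $\delta\in C$ for which the open interval $(\delta,\delta^{+C})$ meets every member of $\mathcal S_j(\delta)$.
\end{lemma}

\begin{proof}
A non-dominated function $g$ beats $f_j$ at places $\beta$ that we do not control, and these need not be points of the club. So at $\beta$ we record the requests made at all earlier places as well. Let $\mathcal S_j^{\le}(\beta)=\bigcup_{\beta'\le\beta}\mathcal S_j(\beta')$, a family of fewer than $\kappa$ sets by regularity, and put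
\[
f_j(\beta)=\sup\bigl\{\min(S\setminus(\beta+1))+1:S\in\mathcal S_j^{\le}(\beta)\bigr\}<\kappa .
\]
The interval $(\beta,f_j(\beta))$ meets every member of $\mathcal S_j^{\le}(\beta)$.

The family $\{f_j:j\in J\}$ is not dominating, so there is $g\in\kappa^\kappa$ such that each set $E_j=\{\beta:f_j(\beta)<g(\beta)\}$ has size $\kappa$. Let $C$ be the club of closure points of $g$. Fix $j\in J$ and $\beta\in E_j$, and let $\delta=\lfloor\beta\rfloor_C$. Then $\delta\le\beta<\delta^{+C}$, and $g(\beta)<\delta^{+C}$ because $\delta^{+C}$ is a closure point above $\beta$. Hence $(\beta,f_j(\beta))\subseteq(\delta,\delta^{+C})$, and since $\mathcal S_j(\delta)\subseteq\mathcal S_j^{\le}(\beta)$, the interval $(\delta,\delta^{+C})$ meets every member of $\mathcal S_j(\delta)$. Thus every $\delta\in\lfloor E_j\rfloor_C$ is as required, and $\lfloor E_j\rfloor_C$ has size $\kappa$.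
\end{proof}

\begin{corollary}[Escaping a club]\label{cor:escape}
Let $\mathcal A\subseteq[\kappa]^\kappa$ with $|\mathcal A|<\mathfrak d(\kappa)$, and let $D\ni0$ be a club. There is a club $C\subseteq D$ with $0\in C$ such that $|A\setminus C|=\kappa$ for all $A\in\mathcal A$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:capture} with $J=\mathcal A$ and $\mathcal S_A(\beta)=\{A\}$ to get a club $C'\ni0$. The open intervals $(\delta,\delta^{+C'})$ for $\delta\in C'$ are pairwise disjoint and disjoint from $C'$, and each $A\in\mathcal A$ meets $\kappa$ many of them, so $|A\setminus C'|=\kappa$. Let $C=C'\cap D$, a club by (C1).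
\end{proof}

\section{Essentially unbounded colorings}\label{sec:unb}

Corollary~\ref{cor:escape} is one half of splitting. The other half can fail badly: $A$ may consist of successor ordinals and $C$ of $0$ and limit ordinals, so that $A\cap C=\emptyset$. The projection $\lfloor A\rfloor_C$, however, is a subset of $C$ of size $\kappa$, and we can escape from it again with a thinner club. Repeating this gives a decreasing sequence of clubs $C_0\supseteq C_1\supseteq\cdots$. For each $\alpha$ the ordinals $\lfloor\alpha\rfloor_{C_0}\ge\lfloor\alpha\rfloor_{C_1}\ge\cdots$ must stabilize, and the stage $k(\alpha)$ at which they do is a coloring defined without reference to any particular $A$.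

\begin{example}
Let $\kappa=\omega_1$ and $C_n=\{\omega^n\cdot\xi:\xi<\omega_1\}$, so that $C_0=\omega_1$. Every ordinal $\omega^\omega\cdot\eta$ lies in all $C_n$, since $\omega^n\cdot\omega^\omega=\omega^\omega$. For $\alpha=\omega^\omega\cdot\eta+\omega^m$ we have $\lfloor\alpha\rfloor_{C_n}=\alpha$ if $n\le m$, and $\lfloor\alpha\rfloor_{C_n}=\omega^\omega\cdot\eta$ if $n>m$, because the next point of $C_n$ after $\omega^\omega\cdot\eta$ is $\omega^\omega\cdot\eta+\omega^n>\alpha$. So $k(\alpha)=m+1$, and $k$ is essentially unbounded on $\omega_1$. On $A=\{\omega^\omega\cdot\eta+1:\eta<\omega_1\}$, by contrast, $k$ is constantly $1$, although $A$ is disjoint from every $C_n$ with $n\ge1$. The reason is that $\lfloor A\rfloor_{C_1}\subseteq C_2$. It is not enough that $A$ escapes each club: the projection of $A$ to each club has to escape the next one.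
\end{example}

\begin{lemma}\label{lem:unb}
Let $\lambda<\kappa$ be a limit ordinal, and let $\mathcal A\subseteq[\kappa]^\kappa$ with $|\mathcal A|<\mathfrak d(\kappa)$. There is $k:\kappa\to\lambda$ that is essentially unbounded on every $A\in\mathcal A$.
\end{lemma}

\begin{proof}
We define a decreasing sequence of clubs $\langle C_i:i<\lambda\rangle$, all containing $0$. Let $C_0=\kappa$. For limit $i<\lambda$ let $C_i=\bigcap_{j<i}C_j$, a club by (C1). Given $C_i$, the family $\{\lfloor A\rfloor_{C_i}:A\in\mathcal A\}\subseteq[\kappa]^\kappa$ has size less than $\mathfrak d(\kappa)$, so Corollary~\ref{cor:escape} gives a club $C_{i+1}\subseteq C_i$ with $0\in C_{i+1}$ and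
\begin{equation}\label{eq:escape}
\bigl|\lfloor A\rfloor_{C_i}\setminus C_{i+1}\bigr|=\kappa\qquad\text{for all }A\in\mathcal A .
\end{equation}

Fix $\alpha<\kappa$. If $i\le j<\lambda$, then $C_j\subseteq C_i$, so $\lfloor\alpha\rfloor_{C_j}\le\lfloor\alpha\rfloor_{C_i}$. A nonincreasing sequence of ordinals is constant from the first index at which it attains its least value. Let $k(\alpha)<\lambda$ be that index, so $\lfloor\alpha\rfloor_{C_j}=\lfloor\alpha\rfloor_{C_{k(\alpha)}}$ whenever $k(\alpha)\le j<\lambda$.

Let $A\in\mathcal A$ and $i<\lambda$; note that $i+1<\lambda$ as $\lambda$ is a limit ordinal. If $\alpha\in A$ and $k(\alpha)\le i$, then $\lfloor\alpha\rfloor_{C_i}=\lfloor\alpha\rfloor_{C_{i+1}}\in C_{i+1}$. Hence every point of $\lfloor A\rfloor_{C_i}\setminus C_{i+1}$ is of the form $\lfloor\alpha\rfloor_{C_i}$ with $\alpha\in A$ and $k(\alpha)>i$. By \eqref{eq:escape} there are $\kappa$ such points, so there are $\kappa$ such $\alpha$.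
\end{proof}

Some bound on $|\mathcal A|$ is needed: for $\mathcal A=[\kappa]^\kappa$ and any $k:\kappa\to\lambda$, some fiber of $k$ has size $\kappa$ by pigeonhole, and $k$ is constant on it.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $\mathcal A\subseteq[\kappa]^\kappa$ with $|\mathcal A|<\mathfrak d(\kappa)$. Lemma~\ref{lem:unb} is used twice, once to define the rows and once to define the threshold; in between, Lemma~\ref{lem:capture} defines the columns.

\emph{Rows.} By Lemma~\ref{lem:unb} with $\lambda=\omega$, fix $\pi:\kappa\to\omega$ essentially unbounded on every $A\in\mathcal A$. By Lemma~\ref{lem:fibers}, each set $N_A=\{n<\omega:|A\cap\pi^{-1}(n)|=\kappa\}$ is infinite.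

\emph{Columns.} We want blocks in which $A$ shows all colors from $N_A$. These are countably many requests, and $\omega<\kappa$, so Lemma~\ref{lem:capture} applies with $J=\mathcal A$ and $\mathcal S_A(\beta)=\{A\cap\pi^{-1}(n):n\in N_A\}$ for all $\beta$. It gives a club $C\ni0$ such that for each $A\in\mathcal A$ the set
\[
G_A=\bigl\{\delta\in C:[\delta,\delta^{+C})\cap A\cap\pi^{-1}(n)\ne\emptyset\text{ for all }n\in N_A\bigr\}
\]
has size $\kappa$. Define $p:\kappa\to\kappa\times\omega$ by $p(\alpha)=(\lfloor\alpha\rfloor_C,\pi(\alpha))$. If $\delta\in G_A$ and $n\in N_A$, there is $\alpha\in A$ in the block at $\delta$ with $\pi(\alpha)=n$, and $p(\alpha)=(\delta,n)$. Thus $p[A]\supseteq G_A\times N_A$.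

\emph{Threshold.} The family $\{G_A:A\in\mathcal A\}\subseteq[\kappa]^\kappa$ has size less than $\mathfrak d(\kappa)$. By Lemma~\ref{lem:unb} with $\lambda=\omega$, fix $t:\kappa\to\omega$ essentially unbounded on every $G_A$. By Lemma~\ref{lem:threshold}, $B_t$ splits every rectangle $G_A\times N_A$.

\emph{Pulling back.} Let
\[
B=p^{-1}[B_t]=\{\alpha<\kappa:\pi(\alpha)>t(\lfloor\alpha\rfloor_C)\}.
\]
For $A\in\mathcal A$ we have $p[A\cap B]=p[A]\cap B_t\supseteq(G_A\times N_A)\cap B_t$ and $p[A\setminus B]=p[A]\setminus B_t\supseteq(G_A\times N_A)\setminus B_t$. Both right-hand sides have size $\kappa$, so $|A\cap B|=|A\setminus B|=\kappa$.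

Thus $B$ splits every member of $\mathcal A$. No family of size less than $\mathfrak d(\kappa)$ is a witness for $\mathfrak r(\kappa)$, that is, $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$. \hfill$\square$

\begin{remark}
By the Miller model quoted in the introduction, the argument has to break for $\kappa=\omega$, and it is instructive to see where. Facts (C1) and (C2) fail: the even and the odd numbers are disjoint, and $0$ is the only closure point of $n\mapsto n+1$. More seriously, no rectangles appear. The identity on $\omega$ is essentially unbounded on every infinite set, yet all its fibers are finite; and a finite block cannot show infinitely many colors, so a threshold in it can be too high as well as too low.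
\end{remark}

\section{Partitions into $\kappa$ pieces}\label{sec:full}

For an ordinal $\gamma\le\kappa$, call $h:\kappa\to\gamma$ \emph{full on $A$} if $|A\cap h^{-1}(\xi)|=\kappa$ for all $\xi<\gamma$. Let $P(\gamma)$ be the statement
\begin{quote}
for every $\mathcal A\subseteq[\kappa]^\kappa$ with $|\mathcal A|<\mathfrak d(\kappa)$ there is $h:\kappa\to\gamma$ that is full on every $A\in\mathcal A$.
\end{quote}
Theorem~\ref{thm:main} is $P(2)$ and Theorem~\ref{thm:full} is $P(\kappa)$. Composing with a bijection shows that $P(|\gamma|)$ implies $P(\gamma)$. We prove $P(\lambda)$ by induction on the infinite cardinals $\lambda\le\kappa$. For uncountable $\lambda$ the induction hypothesis gives $P(\gamma)$ for all ordinals $\gamma$ with $\omega\le\gamma<\lambda$, and the task is to glue colorings with $\gamma$ colors, for larger and larger $\gamma<\lambda$, along a partition of $\kappa$.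

\begin{proof}[Proof of Theorem~\ref{thm:full}]
In each case fix $\mathcal A\subseteq[\kappa]^\kappa$ with $|\mathcal A|<\mathfrak d(\kappa)$.

\emph{The case $\lambda=\omega$.} We peel off one piece at a time. By recursion on $n<\omega$ choose $B_n\subseteq\kappa$ splitting all the sets $A^n=A\setminus\bigcup_{i<n}B_i$ for $A\in\mathcal A$. Theorem~\ref{thm:main} applies at each step, because there are at most $|\mathcal A|$ such sets and they have size $\kappa$: $A^0=A$, and $A^{n+1}=A^n\setminus B_n$ has size $\kappa$ as $B_n$ splits $A^n$. Let $h(\alpha)$ be the least $n$ with $\alpha\in B_n$, and $h(\alpha)=0$ if there is none. Then $A\cap h^{-1}(n)\supseteq A^n\cap B_n$, which has size $\kappa$.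

\emph{The case $\omega<\lambda<\kappa$.} We glue along the fibers of an essentially unbounded coloring. By Lemma~\ref{lem:unb} fix $k:\kappa\to\lambda$ essentially unbounded on every $A\in\mathcal A$. For $\omega\le\gamma<\lambda$ use $P(\gamma)$ to choose $h_\gamma:\kappa\to\gamma$ full on all those sets $A\cap k^{-1}(\gamma)$, $A\in\mathcal A$, that have size $\kappa$. Define $h:\kappa\to\lambda$ by $h(\alpha)=h_{k(\alpha)}(\alpha)$ if $k(\alpha)\ge\omega$ and $h(\alpha)=0$ otherwise. Let $A\in\mathcal A$ and $\xi<\lambda$. By Lemma~\ref{lem:fibers} there is $\gamma<\lambda$ with $\gamma>\max(\xi,\omega)$ and $|A\cap k^{-1}(\gamma)|=\kappa$. On $A\cap k^{-1}(\gamma)$ the function $h$ agrees with $h_\gamma$, which takes the value $\xi$ at $\kappa$ many points of this set.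

\emph{The case $\lambda=\kappa$.} Lemma~\ref{lem:fibers} is no longer available: the identity on $\kappa$ is essentially unbounded on every $A$, and its fibers are points. We glue along blocks instead, using $\delta$ colors on the block at $\delta$. A single block is small, so each color has to be collected from $\kappa$ many blocks. For $\omega\le\gamma<\kappa$ use $P(\gamma)$ to choose $h_\gamma:\kappa\to\gamma$ full on every $A\in\mathcal A$. Apply Lemma~\ref{lem:capture} with $J=\mathcal A$, with $\mathcal S_A(\beta)=\{A\cap h_\beta^{-1}(\xi):\xi<\beta\}$ for $\omega\le\beta<\kappa$, and with $\mathcal S_A(\beta)=\emptyset$ for finite $\beta$; each $\mathcal S_A(\beta)$ consists of fewer than $\kappa$ sets of size $\kappa$. Let $C\ni0$ be the resulting club, and define $h(\alpha)=h_\delta(\alpha)$ if $\delta=\lfloor\alpha\rfloor_C\ge\omega$ and $h(\alpha)=0$ otherwise. Let $A\in\mathcal A$ and $\xi<\kappa$. There are $\kappa$ many $\delta\in C$ with $\delta>\max(\xi,\omega)$ such that the block at $\delta$ meets every member of $\mathcal S_A(\delta)$. Each such block contains a point $\alpha\in A$ with $h_\delta(\alpha)=\xi$, and $h(\alpha)=h_\delta(\alpha)$.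 The blocks are pairwise disjoint, so $|A\cap h^{-1}(\xi)|=\kappa$.
\end{proof}

\section{Eventually different functions}\label{sec:evdiff}

Corollary~\ref{cor:evdiff} says that for successor $\kappa$, a function that exceeds each of fewer than $\mathfrak d(\kappa)$ functions $\kappa$ many times can be upgraded to one that equals each of them $\kappa$ many times. Below a bound $b(\alpha)$ the value $g(\alpha)$ can be coded by an ordinal less than the predecessor of $\kappa$; by pigeonhole one code recurs $\kappa$ times, and a full coloring guesses it.

\begin{proof}[Proof of Corollary~\ref{cor:evdiff}]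
Let $\kappa=\mu^+$; since $\kappa$ is uncountable, $\mu$ is infinite. Say that $F\subseteq\kappa^\kappa$ has property $(\ast)$ if for every $h\in\kappa^\kappa$ there is $g\in F$ with $|\{\alpha:g(\alpha)=h(\alpha)\}|<\kappa$.

Let $\mathcal D$ be dominating of size $\mathfrak d(\kappa)$, and let $F$ consist of the functions $\alpha\mapsto f(\alpha)+1$ for $f\in\mathcal D$. Given $h$, pick $f\in\mathcal D$ with $h\le^*f$; then $h(\alpha)\le f(\alpha)<f(\alpha)+1$ for all but fewer than $\kappa$ many $\alpha$. So $F$ has $(\ast)$, and the least size of a family with $(\ast)$ is at most $\mathfrak d(\kappa)$.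

Conversely, let $F\subseteq\kappa^\kappa$ with $|F|<\mathfrak d(\kappa)$. As $F$ is not dominating, there is $b\in\kappa^\kappa$ such that $E_g=\{\alpha:g(\alpha)<b(\alpha)\}$ has size $\kappa$ for every $g\in F$. Replacing $b(\alpha)$ by $\max(b(\alpha),\mu)$ only enlarges the sets $E_g$, so we may assume $\mu\le b(\alpha)<\mu^+$ for all $\alpha$, and we fix bijections $e_\alpha:\mu\to b(\alpha)$. For $g\in F$, the set $E_g$ is the union over $\eta<\mu$ of the sets $\{\alpha\in E_g:e_\alpha(\eta)=g(\alpha)\}$. By pigeonhole there is $\eta_g<\mu$ such that
\[
A_g=\{\alpha\in E_g:e_\alpha(\eta_g)=g(\alpha)\}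
\]
has size $\kappa$. This is where $\kappa=\mu^+$ is used: the codes for all places $\alpha$ come from one set $\mu$ of size less than $\kappa$. By $P(\mu)$, proved in Section~\ref{sec:full}, there is $h_0:\kappa\to\mu$ full on every $A_g$. Let $h(\alpha)=e_\alpha(h_0(\alpha))$. For each $g\in F$ there are $\kappa$ many $\alpha\in A_g$ with $h_0(\alpha)=\eta_g$, and for these $h(\alpha)=e_\alpha(\eta_g)=g(\alpha)$. So $F$ does not have $(\ast)$.
\end{proof}

\section{Forcing a gap between $\mathfrak d(\kappa)$ and $\mathfrak r(\kappa)$}\label{sec:forcing}

We force in two steps. The first adds $\theta$ generic functions $\kappa\to\kappa$ with conditions of size less than $\kappa$ and makes $\mathfrak d(\kappa)=\theta$. The second adds $\lambda$ generic subsets of $\kappa$ with finite conditions. Each new subset splits all sets that do not depend on it, which raises $\mathfrak r(\kappa)$ to $\lambda$, while the countable chain condition leaves $\mathfrak d(\kappa)$ unchanged because $\kappa$ is uncountable.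

\subsection*{Standard facts}
In this section $2^\kappa$, $\theta^\kappa$, $\lambda^\kappa$ and $\nu^\mu$ denote cardinal powers, while $\kappa^\kappa$ remains the set of functions. Under GCH,
\begin{equation}\label{eq:gch}
\nu^\mu=\nu\quad\text{whenever $\nu$ is an uncountable cardinal and }0<\mu<\mathrm{cf}(\nu).
\end{equation}
Indeed, every function $\mu\to\nu$ maps into some $\alpha<\nu$, and $|\alpha|^\mu\le2^\sigma=\sigma^+\le\nu$ for $\sigma=\max(|\alpha|,\mu,\omega)<\nu$. In particular $\kappa^{<\kappa}=\kappa$, $\theta^\kappa=\theta$ and $\lambda^\kappa=\lambda$.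

Let $\mathrm{Fn}_{<\nu}(X,Y)$ be the set of partial functions from $X$ to $Y$ of size less than $\nu$, ordered by reverse inclusion. A forcing is \emph{$\nu$-c.c.} if all its antichains have size less than $\nu$, \emph{c.c.c.} if it is $\omega_1$-c.c., and \emph{${<}\kappa$-closed} if every decreasing sequence of length less than $\kappa$ has a lower bound.
\begin{itemize}
\item[(F1)] A ${<}\kappa$-closed forcing preserves cofinalities $\le\kappa$, a $\kappa^+$-c.c.\ forcing preserves cofinalities $\ge\kappa^+$, and a c.c.c.\ forcing preserves all cofinalities. A forcing that preserves all cofinalities preserves all cardinals.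
\item[(F2)] By the $\Delta$-system lemma, $\mathrm{Fn}_{<\omega}(X,2)$ is c.c.c., and $\mathrm{Fn}_{<\kappa}(X,\kappa)$ is $\kappa^+$-c.c.\ if $\kappa^{<\kappa}=\kappa$.
\item[(F3)] Let $\mathbb P\in W$ be $\nu^+$-c.c.\ in the ground model $W$, let $G$ be generic, let $X,Y\in W$ and let $\varphi:X\to Y$ be in $W[G]$. Then $W$ contains a \emph{code} for $\varphi$: a system of antichains $\langle\mathcal M_x:x\in X\rangle$, each of size at most $\nu$, and labels $\ell_x:\mathcal M_x\to Y$, such that $\varphi(x)=\ell_x(q)$ for the unique $q\in\mathcal M_x\cap G$. (Take a name forced to be a function $X\to Y$, and maximal antichains of conditions deciding its values.)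
\item[(F4)] Let $\mathbb P=\mathrm{Fn}_{<\nu}(\Lambda\times\kappa,Y)^W$ with $G$ generic, and for $I\subseteq\Lambda$ in $W$ let $G_I$ be the set of $q\in G$ with domain contained in $I\times\kappa$. By the product lemma, if $i\in\Lambda\setminus I$, then the function $\alpha\mapsto(\bigcup G)(i,\alpha)$ is generic over $W[G_I]$ for $\mathrm{Fn}_{<\nu}(\kappa,Y)^W$: it extends a member of every dense subset of this order lying in $W[G_I]$.
\end{itemize}
We use (F3) in three ways. \emph{Counting}: $W[G]$ has at most $\bigl((|\mathbb P|\cdot|Y|)^{\nu\cdot|X|}\bigr)^W$ functions $X\to Y$, as this bounds the number of codes. \emph{Covering}: $\varphi(x)$ lies in the range of $\ell_x$, a set of size at most $\nu$. \emph{Support}: in the situation of (F4), if all conditions of the code have domain contained in $I\times\kappa$, then $\varphi\in W[G_I]$.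

All models below have the same cofinalities, so in each of them a subset of $\kappa$ has size $\kappa$ exactly when it is unbounded; in particular $\le^*$ means the same in all of them.

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
\emph{First step.} Let $V$ satisfy GCH, let $\mathbb P=\mathrm{Fn}_{<\kappa}(\theta\times\kappa,\kappa)$, and let $V_1=V[G]$ with $G$ generic for $\mathbb P$. The forcing $\mathbb P$ is ${<}\kappa$-closed, since the union of a decreasing sequence of fewer than $\kappa$ conditions is a condition by regularity, and it is $\kappa^+$-c.c.\ by \eqref{eq:gch} and (F2). By (F1) it preserves cofinalities. Also $|\mathbb P|\le\theta^\kappa=\theta$. Counting shows that $V_1$ has at most $(\theta^\kappa)^V=\theta$ functions $\kappa\to\kappa$ and at most $((\theta\cdot\lambda)^\kappa)^V=\lambda$ functions $\kappa\to\lambda$. So $\mathfrak d(\kappa)\le\theta$ and $\lambda^\kappa=\lambda$ in $V_1$.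

We show $\mathfrak d(\kappa)\ge\theta$ in $V_1$. Let $F=\{f_\xi:\xi<\mu\}\subseteq\kappa^\kappa$ be in $V_1$ with $\mu<\theta$. Take a code in $V$ for $\varphi(\xi,\alpha)=f_\xi(\alpha)$, and let $I\in V$ be the set of first coordinates of points in the domains of its conditions. The code has at most $\mu\cdot\kappa$ conditions, each of size less than $\kappa$, so $|I|\le\mu\cdot\kappa<\theta$, and $F\subseteq V[G_I]$ by support. Pick $i\in\theta\setminus I$ and let $c(\alpha)=(\bigcup G)(i,\alpha)$. For $f\in F$ and $\beta<\kappa$, the set of $q\in\mathrm{Fn}_{<\kappa}(\kappa,\kappa)^V$ with $q(\alpha)>f(\alpha)$ for some $\alpha\ge\beta$ in the domain of $q$ lies in $V[G_I]$. It is dense: a condition $q$ has bounded domain, so we can pick $\alpha\ge\beta$ outside it and pass to $q\cup\{(\alpha,f(\alpha)+1)\}$. By (F4), $c(\alpha)>f(\alpha)$ for unboundedly many $\alpha$, so $c\not\le^*f$. Thus $F$ is not dominating, and $\mathfrak d(\kappa)=\theta$ in $V_1$.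

\emph{Second step.} In $V_1$ let $\mathbb Q=\mathrm{Fn}_{<\omega}(\lambda\times\kappa,2)$, and let $V_2=V_1[H]$ with $H$ generic for $\mathbb Q$. By (F2) and (F1), $\mathbb Q$ is c.c.c.\ and preserves cofinalities, so $V_2$ is a cofinality-preserving extension of $V$. As $|\mathbb Q|=\lambda$, counting gives $2^\kappa\le(\lambda^\kappa)^{V_1}=\lambda$ in $V_2$.

\emph{$\mathfrak d(\kappa)=\theta$ in $V_2$.} For every $X\in V_1$ and every $\varphi:X\to\kappa$ in $V_2$ there is $\psi:X\to\kappa$ in $V_1$ with $\varphi(x)\le\psi(x)$ for all $x$: take a code for $\varphi$ and let $\psi(x)$ be the supremum of the range of $\ell_x$, a countable subset of $\kappa$. This supremum is below $\kappa$ because $\kappa$ is regular and uncountable. With $X=\kappa$, every $f\in\kappa^\kappa\cap V_2$ is bounded everywhere by a function of $V_1$, which in turn is $\le^*$ a member of any dominating family of $V_1$. Hence a dominating family of $V_1$ remains dominating in $V_2$, and $\mathfrak d(\kappa)\le\theta$ in $V_2$. Suppose now that $\{f_\xi:\xi<\mu\}\in V_2$ is dominating in $V_2$ with $\mu<\theta$. With $X=\mu\times\kappa$ we get $\psi\in V_1$ such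 that $f_\xi(\alpha)\le\psi(\xi,\alpha)$ for all $\xi,\alpha$. Every $g\in\kappa^\kappa\cap V_1$ satisfies $g\le^*f_\xi$ for some $\xi$, and hence $g\le^*\psi(\xi,\cdot)$. So $\{\psi(\xi,\cdot):\xi<\mu\}\in V_1$ is dominating in $V_1$ and has size less than $\theta$, contradicting the first step.

\emph{$\mathfrak r(\kappa)=2^\kappa=\lambda$ in $V_2$.} We have $\mathfrak r(\kappa)\le2^\kappa\le\lambda$, so it suffices to show $\mathfrak r(\kappa)\ge\lambda$. Let $\mathcal R=\{A_\xi:\xi<\mu\}\subseteq[\kappa]^\kappa$ be in $V_2$ with $\mu<\lambda$. Take a code in $V_1$ for the characteristic function of $\{(\xi,\alpha):\alpha\in A_\xi\}\subseteq\mu\times\kappa$, and let $I\in V_1$ be the set of first coordinates of points in the domains of its conditions. The code has at most $\mu\cdot\kappa$ conditions, all finite, so $|I|\le\mu\cdot\kappa<\lambda$, and $\mathcal R\subseteq V_1[H_I]$ by support. Pick $i\in\lambda\setminus I$ and let $B=\{\alpha<\kappa:(\bigcup H)(i,\alpha)=1\}$. For $A\in\mathcal R$ and $\beta<\kappa$, the set of $q\in\mathrm{Fn}_{<\omega}(\kappa,2)$ with $q(\alpha)=1$ and $q(\alpha')=0$ for some $\alpha,\alpha'\in A\setminus\beta$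 lies in $V_1[H_I]$. It is dense, because $A\setminus\beta$ is infinite and so contains two points outside the domain of any given finite condition. By (F4), both $A\cap B$ and $A\setminus B$ meet $\kappa\setminus\beta$ for every $\beta<\kappa$. So $B$ splits every member of $\mathcal R$, and $\mathfrak r(\kappa)\ge\lambda$.
\end{proof}

By \eqref{eq:dbig}, the smallest possible value of $\mathfrak d(\kappa)$ is $\kappa^+$. Taking $\theta=\kappa^+$ in Theorem~\ref{thm:gap} realizes this value together with $\mathfrak r(\kappa)=\lambda$ for any cardinal $\lambda$ of cofinality greater than $\kappa$.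

\begin{thebibliography}{9}

\bibitem{Blass}
Blass, \emph{Combinatorial cardinal characteristics of the continuum}, Handbook of Set Theory.

\bibitem{FS}
Vera Fischer and Daniel T. Soukup, \emph{More ZFC inequalities between cardinal invariants}, arXiv:1802.02791 (2018).

\end{thebibliography}
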